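
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Tonelli Hamiltonians whose Peierls barrier\\ on the universal cover is infinite}


\begin{abstract}
We answer a question of Paternain and Sorrentino by constructing Tonelli Hamiltonians on closed manifolds whose Peierls barrier on the universal cover, taken at the Ma\~n\'e critical value of the universal cover, is identically $+\infty$. An explicit real-analytic example lives on the three-dimensional Heisenberg nilmanifold; there the minimal action in time $T$ between any two points is $4\sqrt T+O(1)$. The growth comes from an isoperimetric inequality: a closed curve of small action must undo its drift along the center of the Heisenberg group by enclosing area about $T$ in the plane. A general construction gives examples whenever $\dim M\ge 3$ and $\pi_1(M)$ has a central element of infinite order whose powers have sublinear word length, in particular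 on every closed nilmanifold that is not a torus and in every dimension $\ge3$. In the other direction, the barrier is always finite on the circle, on manifolds with finite fundamental group, on the $2$-torus and on the Klein bottle.
\end{abstract}

\section{The question and the results}

\subsection{Setting}
Let $M$ be a closed (compact, connected, boundaryless) manifold. A \emph{Tonelli Hamiltonian} is a $C^2$ function $H:T^*M\to\mathbb R$ with positive definite fiberwise Hessian and superlinear growth in each fiber. Its Lagrangian is $L(x,v)=\max_{p}\,(p(v)-H(x,p))$, so that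
\begin{equation}\label{eq:fenchel}
p(v)\le L(x,v)+H(x,p)\qquad\text{(Fenchel inequality)}.
\end{equation}
Let $\pi:\widetilde M\to M$ be the universal cover and $\widetilde H,\widetilde L$ the lifts of $H,L$. The \emph{Ma\~n\'e critical value of the universal cover} is
\[
c_u(H)=\inf_{u\in C^\infty(\widetilde M)}\ \sup_{x\in\widetilde M}\widetilde H(x,d_xu).
\]
Equivalently, $c_u(H)$ is the infimum of the $k\in\mathbb R$ such that $\int_0^T(\widetilde L(\gamma,\dot\gamma)+k)\,dt\ge0$ for every closed absolutely continuous curve $\gamma:[0,T]\to\widetilde M$. For $x,y\in\widetilde M$ and $T>0$ let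
\[
h_T(x,y)=\inf\Big\{\int_0^T\big(\widetilde L(\gamma,\dot\gamma)+c_u(H)\big)\,dt\Big\},
\]
the infimum being over absolutely continuous $\gamma:[0,T]\to\widetilde M$ with $\gamma(0)=x$, $\gamma(T)=y$. The \emph{Peierls barrier of the universal cover} is
\[
h_{\widetilde H}(x,y)=\liminf_{T\to+\infty}h_T(x,y)\in\mathbb R\cup\{+\infty\}.
\]
It is called \emph{infinite} if it takes the value $+\infty$; by Lemma~\ref{lem:basic} below it is then identically $+\infty$. Paternain and Sorrentino \cite[Question II]{PS} ask whether there are Tonelli Hamiltonians on closed manifolds for which $h_{\widetilde H}$ is infinite.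

\subsection{What the question measures}
At the level $c_u(H)$ closed curves in $\widetilde M$ have nonnegative action, and at any lower level some closed curve has negative action. The barrier is finite exactly when there are closed curves through a given point, of arbitrarily long duration, whose $(\widetilde L+c_u(H))$-actions stay bounded. If $\widetilde M$ is compact, weak KAM theory provides such curves through the points of the Aubry set. If $\widetilde M$ is not compact, criticality still gives the following. Fix $x\in\widetilde M$; then
\begin{equation}\label{eq:sublinear}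
\lim_{T\to\infty}\frac{h_T(x,x)}T=0 .
\end{equation}
Indeed, suppose $h_T(x,x)\ge\ell T$ for all $T$ with some $\ell>0$. Joining $x$ in time $1$ to a point $y$, running $n$ times around a closed curve at $y$ of duration $T$ and $(\widetilde L+c_u(H))$-action $A$, and returning in time $1$, we get $\ell(nT+2)\le nA+C$ with $C$ independent of $n$. Hence $A\ge\ell T$ for every closed curve, so closed curves have nonnegative action at the level $c_u(H)-\ell$, a contradiction. Thus $\inf_Th_T(x,x)/T\le0$, and it is $\ge0$ because closed curves have nonnegative action at the level $c_u(H)$. Since $T\mapsto h_T(x,x)$ is subadditive and $h_s(x,x)\le s(\widetilde L(x,0)+c_u(H))$ is bounded above for $s$ in a bounded interval, the limit exists and equals this infimum.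

So the question is whether the minimal action of long loops, which is always $o(T)$, can nevertheless tend to infinity. It can.

\subsection{Results}

\begin{theorem}\label{thm:heis}
Let $N=\mathbb R^3$ with the group law
\[
(x,y,z)(x',y',z')=(x+x',\,y+y',\,z+z'+xy'),
\]
let $\Gamma=\mathbb Z^3\subset N$, a cocompact discrete subgroup, and let $M=\Gamma\backslash N$. Let $X=\partial_x$, $Y=\partial_y+x\partial_z$, $Z=\partial_z$ be the left-invariant frame, with dual coframe $dx$, $dy$, $\theta=dz-x\,dy$. Put
$f(x,y)=\frac{\pi^2}8(\sin^2\pi x+\sin^2\pi y)$ and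
\begin{align*}
H(q,p)&=\tfrac12\big(p(X)^2+p(Y)^2+p(Z)^2\big)+p(Z)-f,\\
L(q,v)&=\tfrac12\big(dx(v)^2+dy(v)^2+(\theta(v)-1)^2\big)+f.
\end{align*}
These functions are $\Gamma$-invariant and define a real-analytic Tonelli Hamiltonian on $T^*M$ and its Lagrangian. Moreover $c_u(H)=0$ and
\begin{enumerate}
\item[(a)] $h_T(q,q)\ge4\sqrt T-16$ for all $q\in\widetilde M=N$ and $T>0$;
\item[(b)] $h_T(0,0)\le4\sqrt T+13$ for $T\ge1$;
\item[(c)] $\sup_{T\ge3}|h_T(q,q')-4\sqrt T|<\infty$ for all $q,q'\in\widetilde M$.
\end{enumerate}
In particular $h_{\widetilde H}(q,q')=+\infty$ for all $q,q'\in\widetilde M$.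
\end{theorem}

The mechanism needs only a central element of $\pi_1(M)$ whose powers are short. For a group with a fixed finite generating set let $|g|$ denote word length.

\begin{theorem}\label{thm:general}
Let $M$ be a closed manifold of dimension $\ge3$ such that $G=\pi_1(M)$ contains a central element $\zeta$ of infinite order with $|\zeta^n|/n\to0$. Then there is a $C^\infty$ Tonelli Hamiltonian on $T^*M$ with $h_{\widetilde H}\equiv+\infty$. Moreover there are constants $c,C>0$ with
\[
h_T(p,p)\ \ge\ c\min_{\nu\ge T/2}|\zeta^\nu|-C\qquad\text{for all }p\in\widetilde M,\ T\ge1,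
\]
where $\nu$ ranges over the integers $\ge T/2$.
\end{theorem}

\begin{corollary}\label{cor:nil}
Every closed nilmanifold that is not a torus carries a Tonelli Hamiltonian whose Peierls barrier on the universal cover is infinite. In particular there are examples in every dimension $\ge3$.
\end{corollary}

\begin{theorem}\label{thm:finite}
The barrier $h_{\widetilde H}$ is finite for every Tonelli $H$ on $T^*M$ if $\dim M=1$, or if $\pi_1(M)$ is finite, or if $M$ is the $2$-torus or the Klein bottle.
\end{theorem}

Among closed surfaces this leaves those with $\chi<0$, which are not settled here; dimension $3$ is the lowest in which we construct examples.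

Section~\ref{sec:basic} collects elementary facts, and Section~\ref{sec:idea} explains the idea on explicit loops. Sections~\ref{sec:heis}, \ref{sec:general} and \ref{sec:finite} prove the three theorems.

\section{Elementary facts about the barrier}\label{sec:basic}

\begin{lemma}\label{lem:basic}
Let $H$ be a Tonelli Hamiltonian on a closed manifold.
\begin{enumerate}
\item[(i)] $h_T$ is finite, and $h_{S+T}(x,w)\le h_S(x,y)+h_T(y,w)$.
\item[(ii)] If there is a closed curve in $\widetilde M$ of duration $T$ with $\int_0^T\widetilde L\,dt=A<\infty$, then $c_u(H)\ge-A/T$.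
\item[(iii)] $h_T(x,x)\ge0$ and $h_T(x,y)\ge-h_1(y,x)$.
\item[(iv)] If $h_{\widetilde H}$ is finite at one pair of points, it is finite at every pair.
\end{enumerate}
\end{lemma}

\begin{proof}
We begin with (ii). Let $u$ be smooth with $\widetilde H(x,d_xu)\le k$ for all $x$, and let $\gamma$ be closed. By \eqref{eq:fenchel},
\[
0=\int_0^Tdu(\dot\gamma)\,dt\le\int_0^T\big(\widetilde L(\gamma,\dot\gamma)+\widetilde H(\gamma,d_\gamma u)\big)\,dt\le\int_0^T(\widetilde L+k)\,dt .
\]
So $k\ge-A/T$; take the infimum over $k$.

For (i), $\widetilde L$ is bounded below, since $L$ is superlinear in the fibers and $M$ is compact; and any two points are joined by a smooth curve. Also $-\widetilde L(x,0)\le c_u(H)\le\sup_{y\in M}H(y,0)$, where the first inequality is (ii) for constant curves and the second follows by taking $u=0$. So $c_u(H)$ and $h_T$ are finite, and concatenation gives the triangle inequality.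

Letting $k\downarrow c_u(H)$ in the displayed inequality gives $h_T(x,x)\ge0$. Then $0\le h_{T+1}(x,x)\le h_T(x,y)+h_1(y,x)$, which completes (iii). Finally $h_{T+2}(x',y')\le h_1(x',x)+h_T(x,y)+h_1(y,y')$ gives (iv), the value $-\infty$ being excluded by (iii).
\end{proof}

Thus one way to find $c_u$ is to exhibit a function $u$ on one side and, by (ii), cheap closed curves on the other.

\section{The idea: a drift that can be undone only by enclosing area}\label{sec:idea}

The Lagrangians of all our examples have the form
\begin{equation}\label{eq:shape}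
L(x,v)=\tfrac12|v-V(x)|^2+f(x),\qquad H(x,p)=\tfrac12|p|^2+p(V)-f,
\end{equation}
where $V$ is a vector field, $f\ge0$ vanishes exactly on a closed orbit $K$ of $V$, and the norm is Riemannian. Then $L\ge0$, and $L=0$ exactly at the velocities of the orbit $K$. Since $H(x,0)=-f\le0$, we have $c_u(H)\le0$. A curve whose action is small compared with its duration must follow lifts of $K$, in the direction of the drift $V$, most of the time.

If a lift of $K$ to $\widetilde M$ were a closed curve, running around it would give $c_u=0$ and $h_{\widetilde H}(x,x)\le0$ on it. So suppose the lifts are lines. A closed curve of small action and duration $T$ in $\widetilde M$ rides such lines for time about $T$ and has to come back. Everything depends on the price of coming back: we need it to be $o(T)$, so that $c_u=0$, yet to tend to infinity.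

\emph{On a torus the price is too high.} On $\mathbb T^2$ with $V=\partial_y$ and $f=f(x)$, the function $u=-\delta y$ gives $\widetilde H(x,du)=\frac12\delta^2-\delta-f\le\frac12\delta^2-\delta<0$ for $0<\delta<2$. So $c_u<0$: the drift is seen by a linear function, and undoing it costs an amount linear in $T$. The corresponding attempt on the Heisenberg group, $u=-\delta z$ in the notation of Theorem~\ref{thm:heis}, fails because $du(Y)=-\delta x$ is unbounded.

\emph{On the Heisenberg nilmanifold the price is $\sqrt T$.} In Theorem~\ref{thm:heis} we have $V=Z$, and $f$ vanishes exactly where $x,y\in\mathbb Z$, which is one circle $K$ in $M$. The lift of $K$ through $0$ is the line $\{(0,0,t)\}$. Let $T=m^2$. Riding this line for time $m^2$ leads to $(0,0,m^2)$ at no cost. Now move from there along horizontal lattice edges, that is, tangent to $\ker\theta$, where $\dot z=x\dot y$: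
\[
(0,0,m^2)\to(0,m,m^2)\to(m,m,m^2)\to(m,0,m^2-m\cdot m)=(m,0,0)\to(0,0,0).
\]
Only the third side changes $z$, and it undoes the whole drift. We have used $4m$ unit edges, in place of a way back of length $m^2$. Horizontal motion resists the drift and so also pays $\frac12(\theta(\dot\gamma)-1)^2=\frac12$ per unit time. In the actual construction this is avoided by traversing the square while drifting, with $\theta(\dot\gamma)=1$. What remains is the price of an edge for the planar Lagrangian $\frac12|\dot\xi|^2+f(\xi)$, $\xi=(x,y)$, and $f$ is normalized so that the infimum of this price is $1$. The total is then about $4m=4\sqrt T$.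

\emph{One cannot do better.} If a closed curve drifts with $\theta(\dot\gamma)\equiv1$, then $0=\int\dot z\,dt=T+\oint x\,dy$, so its projection $\xi$ to the plane encloses signed area $-T$. Now
\[
\tfrac12|\dot\xi|^2+f\ \ge\ |\dot\xi|\sqrt{2f},
\]
so the action bounds the length of $\xi$ for a metric which vanishes at the lattice points and gives each lattice edge length $1$. At large scale this length is at least about the $\ell^1$-length, and a closed curve of $\ell^1$-length $a$ encloses area at most $a^2/16$. Hence $a\gtrsim4\sqrt T$. The proof makes this precise, with errors under control when $\theta(\dot\gamma)\ne1$ and when $\xi$ leaves the lattice edges.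

\section{The Heisenberg example}\label{sec:heis}

We prove Theorem~\ref{thm:heis}. Left translation by $(a,b,c)$ is
$(x,y,z)\mapsto(a+x,\,b+y,\,c+z+ay)$. It preserves $dx$ and $dy$, and $d(c+z+ay)-(a+x)\,dy=\theta$. For integers $a,b$ it preserves $f$. So $H$ and $L$ descend to $M$. They are Legendre dual: in the orthonormal frame $X,Y,Z$ this is the duality \eqref{eq:shape} with $V=Z$. The Hamiltonian is fiberwise quadratic with positive definite Hessian, hence Tonelli, and $\widetilde M=N$.

\subsection{An isoperimetric inequality}
We first choose a coordinate in which the price of moving along an edge is arc length. Let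
\[
g(0)=0,\qquad g'(s)=\tfrac\pi2|\sin\pi s|,\qquad\text{so that}\qquad 2f(x,y)=g'(x)^2+g'(y)^2 .
\]
Then $g\in C^1$, and $g(s+1)=g(s)+1$ because $\int_0^1g'=1$. Let $\beta(s)=s-g(s)$, a $1$-periodic $C^1$ function. We claim that
\begin{equation}\label{eq:beta}
|\beta|\le\tfrac12,\qquad|\beta(s)|\le\tfrac12|\sin\pi s|=\tfrac1\pi g'(s)\quad\text{for all }s.
\end{equation}
On $[0,1]$ we have $g(s)=(1-\cos\pi s)/2$. On $[0,\frac12]$ this is convex with $g(0)=0$ and $g(\frac12)=\frac12$, so $0\le g(s)\le s$; and $\sin\pi s\ge2s$ by concavity. Hence $0\le\beta(s)\le s\le\frac12\sin\pi s\le\frac12$ there. Since $g(1-s)=1-g(s)$ on $[0,1]$, we have $\beta(1-s)=-\beta(s)$, and the claim follows on $[0,1]$ and then everywhere by periodicity.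

The point of \eqref{eq:beta} is that passing from $x$ to $g(x)$ makes a bounded error, which moreover is small where motion is cheap.

\begin{proposition}\label{prop:iso}
Let $\xi=(x,y):[0,T]\to\mathbb R^2$ be a closed absolutely continuous curve with $a=\int_0^T(\frac12|\dot\xi|^2+f(\xi))\,dt<\infty$. Then
\[
\Big|\oint x\,dy\Big|\le\frac{a^2}{16}+a .
\]
\end{proposition}

\begin{proof}
By the inequality between arithmetic and geometric means and the Cauchy--Schwarz inequality,
\begin{equation}\label{eq:cost}
\tfrac12|\dot\xi|^2+f\ \ge\ |\dot\xi|\sqrt{2f}\ \ge\ g'(x)|\dot x|+g'(y)|\dot y| .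
\end{equation}
Put $P=g\circ x$ and $Q=g\circ y$. These are closed absolutely continuous functions, since $g$ is Lipschitz; let $V_P,V_Q$ be their total variations. By \eqref{eq:cost}, $V_P+V_Q\le a$. Write $x=P+\beta(x)$ and $y=Q+\beta(y)$. Integrating $\oint P\,d(\beta(y))$ by parts, we get
\[
\oint x\,dy=\oint P\,dQ-\oint\beta(y)\,dP+\oint\beta(x)\,dy .
\]

\emph{First term.} Let $m$ be the midpoint of the range of $P$. Since $P$ is closed, its oscillation is at most $\frac12V_P$, so $|P-m|\le\frac14V_P$. Hence
$|\oint P\,dQ|=|\oint(P-m)\,dQ|\le\frac14V_PV_Q\le a^2/16$.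

\emph{Second term.} By \eqref{eq:beta} it is at most $\frac12V_P\le\frac12a$ in absolute value.

\emph{Third term.} By \eqref{eq:beta} and \eqref{eq:cost} it is at most $\frac1\pi\int g'(x)|\dot y|\,dt\le\frac1\pi\int\sqrt{2f}\,|\dot\xi|\,dt\le a/\pi$ in absolute value.

Since $\frac12+\frac1\pi<1$, the proposition follows.
\end{proof}

\subsection{Lower bound}
\begin{proposition}\label{prop:lower}
Every closed absolutely continuous curve $\gamma:[0,T]\to N$ satisfies $\int_0^T\widetilde L(\gamma,\dot\gamma)\,dt\ge4\sqrt T-16$.
\end{proposition}

\begin{proof}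
We may assume the action finite. Write $\gamma=(x,y,z)$, $w=\theta(\dot\gamma)-1$ and $b=\int_0^T\frac12w^2\,dt$, and let $a$ be as in Proposition~\ref{prop:iso}. The action is $a+b$. Since $\dot z=\theta(\dot\gamma)+x\dot y$ and $\gamma$ is closed,
\[
0=T+\int_0^Tw\,dt+\oint x\,dy .
\]
So the drift $T$ is undone partly by $w$ and partly by area. By the Cauchy--Schwarz inequality and Proposition~\ref{prop:iso}, $T\le\sqrt{2bT}+\frac{a^2}{16}+a$. With $s=\sqrt{2b/T}$ this gives
\[
(a+8)^2=a^2+16a+64\ge16\big(T-\sqrt{2bT}\big)=16T(1-s).
\]
If $s\le1$, then $a+8\ge4\sqrt T\sqrt{1-s}\ge4\sqrt T(1-s)=4\sqrt T-4\sqrt{2b}$. Hence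
\[
a+b\ge4\sqrt T-8+\big(b-4\sqrt2\sqrt b\big)\ge4\sqrt T-16,
\]
because $b-4\sqrt2\sqrt b=(\sqrt b-2\sqrt2)^2-8$. If $s>1$, then $a+b\ge b>\frac T2\ge4\sqrt T-8$, because $\frac12(\sqrt T-4)^2\ge0$.
\end{proof}

\subsection{Upper bound}
\begin{proposition}\label{prop:upper}
For every $T\ge1$ there is a closed curve $\gamma:[0,T]\to N$ with $\gamma(0)=\gamma(T)=0$ and $\int_0^T\widetilde L(\gamma,\dot\gamma)\,dt\le4\sqrt T+13$.
\end{proposition}

\begin{proof}
Let $m=\lfloor\sqrt T\rfloor\ge1$ and $r=T-m^2$. Since $T<(m+1)^2$, we have $0\le r<2m+1\le3m$.

Let $\xi=(x,y)$ run along the square $(0,0)\to(0,m)\to(m,m)\to(m,0)\to(0,0)$, which consists of $4m$ unit lattice edges, giving time $\tau=T/(4m)$ to each edge. On an edge in the $x$-direction we have $y\in\mathbb Z$ and $f=\frac12g'(x)^2$. Equality in $\frac12\dot x^2+f\ge g'|\dot x|$ would require $|\dot x|=g'(x)$, but such a motion needs infinite time, since $g'=0$ at the lattice points. So we move slightly faster: $|\dot x|=g'(x)+\varepsilon$ with $\varepsilon=1/\tau$. The time needed is $\int_0^1\frac{ds}{g'(s)+\varepsilon}\le\frac1\varepsilon=\tau$. We spend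 the remaining time at rest at the endpoint of the edge, where $f=0$; this costs nothing. So the cost of the edge, in terms of $\frac12|\dot\xi|^2+f$, is the integral over the time spent moving,
\[
\int\tfrac12\big(\dot x^2+g'(x)^2\big)dt=\int g'(x)|\dot x|\,dt+\int\tfrac12\big(|\dot x|-g'(x)\big)^2dt\le1+\tfrac12\varepsilon^2\tau=1+\frac{2m}T .
\]
Edges in the $y$-direction are treated in the same way, with the roles of $x$ and $y$ exchanged.

Now choose $z$ with $z(0)=0$ and $\theta(\dot\gamma)\equiv1-r/T$, that is, $\dot z=1-r/T+x\dot y$. Only the side on $x=m$ contributes to $\oint x\,dy$, which is therefore $-m^2$. So $z(T)=T-r-m^2=0$ and $\gamma$ is closed. Its action is at most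
\[
4m\Big(1+\frac{2m}T\Big)+\frac T2\Big(\frac rT\Big)^2=4m+\frac{8m^2}T+\frac{r^2}{2T}\le4\sqrt T+8+\frac92\le4\sqrt T+13,
\]
where we used $m^2\le T$ and $r^2\le9m^2$.
\end{proof}

\subsection{End of the proof of Theorem~\ref{thm:heis}}
Taking $u=0$ gives $c_u(H)\le0$. By Proposition~\ref{prop:upper} and Lemma~\ref{lem:basic}(ii), $c_u(H)\ge-(4\sqrt T+13)/T$ for all $T\ge1$, so $c_u(H)\ge0$. Thus $c_u(H)=0$, and Propositions~\ref{prop:lower} and \ref{prop:upper} are statements (a) and (b). For (c), let $T\ge3$. By the triangle inequality,
\begin{align*}
h_T(q,q')&\le h_1(q,0)+h_{T-2}(0,0)+h_1(0,q')\le4\sqrt T+13+h_1(q,0)+h_1(0,q'),\\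
h_T(q,q')&\ge h_{T+1}(q,q)-h_1(q',q)\ge4\sqrt T-16-h_1(q',q).
\end{align*}
Hence $h_T(q,q')\to+\infty$ for all $q,q'$. \qed

\section{Central elements with short powers}\label{sec:general}

We prove Theorem~\ref{thm:general}. The Heisenberg argument measured area; in general the role of area is played by word length. A closed curve whose action is small compared with its duration $T$ follows lifts of a closed orbit $K$ in the class of $\zeta$ for most of the time. It may, however, hop from one lift of $K$ to another, so one has to say what its total drift is. Here centrality enters: the \emph{same} deck transformation $\zeta$ translates every lift of $K$ along itself. So the drift picked up on all lifts adds up to a single power $\zeta^\nu$, with $\nu\ge T/2$ for large $T$. Since the curve closes up, its hops between lifts must compensate for $\zeta^\nu$, and this costs at least about a constant times $|\zeta^\nu|$.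

\subsection{Construction}
The group $G$ acts on $\widetilde M$ by deck transformations. Since $\dim M\ge3$, by general position there is a smooth embedded closed curve $\kappa:\mathbb R/\mathbb Z\to M$, with image $K$, in the free homotopy class corresponding to the conjugacy class $\{\zeta\}$. This is the only use of the dimension. A lift satisfies $\tilde\kappa(s+1)=\zeta\tilde\kappa(s)$. The other lifts are $g\tilde\kappa$ with $g\in G$, and since $\zeta$ is central, $g\tilde\kappa(s+1)=\zeta\,g\tilde\kappa(s)$.

Fix a Riemannian metric on $M$ and lift it to $\widetilde M$. Write $d_K(p)$ for the distance to $K$ of $p\in M$, or of $\pi(p)$ if $p\in\widetilde M$. Choose $r_0>0$ so small that $U=\{d_K<2r_0\}$ is a tubular neighborhood of $K$, diffeomorphic under the normal exponential map to the bundle of normal vectors of length $<2r_0$. Choose a smooth vector field $V$ on $M$ with $V(\kappa(s))=\dot\kappa(s)$ and a smooth $f\ge0$ with $f^{-1}(0)=K$ and $f=d_K^2$ on $\{d_K\le r_0\}$. Let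
\[
L=\tfrac12|v-V|^2+f,\qquad H=\tfrac12|p|^2+p(V)-f .
\]
Let $\varphi:U\to\mathbb R/\mathbb Z$ be the nearest-point projection, $\varphi(\kappa(s))=s$.

\emph{The lifted tubes.} The inclusion $U\to M$ induces $\pi_1(U)\cong\mathbb Z\to G$, $1\mapsto\zeta$, which is injective because $\zeta$ has infinite order. So each component $\widetilde U$ of $\pi^{-1}(U)$ is a universal cover of $U$. It contains exactly one lift of $K$, and that lift is $\zeta$-invariant, so $\zeta\widetilde U=\widetilde U$. Hence $\varphi$ lifts to $\tilde\varphi:\widetilde U\to\mathbb R$, unique up to an additive integer, and $\tilde\varphi(\zeta p)=\tilde\varphi(p)+1$: the difference is an integer, constant on $\widetilde U$, and equal to $1$ on the lift of $K$.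

\begin{lemma}\label{lem:tube}
There is $D$ such that, for any $p,p'$ in the closed subtube $\{d_K\le r_0\}$ of one component $\widetilde U$,
\[
n=\lfloor\tilde\varphi(p')-\tilde\varphi(p)\rfloor\quad\Longrightarrow\quad d(p,\zeta^{-n}p')\le D .
\]
\end{lemma}

\begin{proof}
All components are $G$-translates of one, and $G$ acts by isometries commuting with $\zeta$; so it suffices to consider one component. Let $j=\lfloor\tilde\varphi(p)\rfloor$. Then $\tilde\varphi(\zeta^{-j}p)\in[0,1)$ and $\tilde\varphi(\zeta^{-j-n}p')\in[0,2)$. Both points lie in $\{d_K\le r_0,\ 0\le\tilde\varphi\le2\}\subset\widetilde U$, which is a closed disk bundle over $[0,2]$ and so is compact. Let $D$ be its diameter.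
\end{proof}

\emph{Estimates.} There are constants $C_1,c_1>0$ with
\begin{align}
|d\varphi(V)-1|\le C_1\sqrt f,\qquad|d\varphi|\le C_1\qquad&\text{on }\{d_K\le r_0\},\label{eq:near}\\
L(x,v)\ge c_1(1+|v|)\qquad&\text{on }\{d_K\ge r_0/2\}.\label{eq:far}
\end{align}
On the compact set $\{d_K\le r_0\}\subset U$ the form $d\varphi$ is bounded. The function $d\varphi(V)$ is smooth and equals $1$ on $K$, so $|d\varphi(V)-1|=O(d_K)$ there, and $d_K=\sqrt f$. This gives \eqref{eq:near}. For \eqref{eq:far}, $f\ge f_0>0$ on $\{d_K\ge r_0/2\}$, and
$1+|v|\le1+\|V\|_\infty+|v-V|\le\frac32+\|V\|_\infty+\frac12|v-V|^2\le\big((\tfrac32+\|V\|_\infty)/f_0+1\big)L$.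

We also recall the \v Svarc--Milnor lemma: for a base point $o\in\widetilde M$ the distance $d(o,go)$ is bounded above by a constant times $|g|$, and $|g|$ is bounded above by an affine function of $d(o,go)$.

\subsection{The critical value is zero}
First, $H(x,0)=-f\le0$ gives $c_u(H)\le0$. Next, follow $\tilde\kappa$ from $\tilde\kappa(0)$ to $\zeta^n\tilde\kappa(0)$ in time $n$; the action is zero. Return along a minimizing geodesic, whose length is at most $C|\zeta^n|$, in time $1+|\zeta^n|$. The speed is bounded by $C$, so the action is at most $C'(1+|\zeta^n|)$. The resulting closed curve has duration at least $n$, so by Lemma~\ref{lem:basic}(ii) $c_u(H)\ge-C'(1+|\zeta^n|)/n\to0$. This is where $|\zeta^n|/n\to0$ is used. Thus $c_u(H)=0$.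

\subsection{The lower bound}
Let $\gamma:[0,T]\to\widetilde M$ be a closed curve with action $E=\int_0^T\widetilde L\,dt<\infty$. Put $u=\dot\gamma-V$ and $d(t)=d_K(\gamma(t))$, where $V$ also denotes the lifted field. Constants $C_i$ depend only on the construction.

\emph{Cutting the curve.} We cut $[0,T]$ at times $0=t_0<\dots<t_m=T$ into alternating \emph{inside} intervals, on which $d\le r_0$ and which end when $d$ first reaches $r_0$, and \emph{outside} intervals, on which $d\ge r_0/2$ and which end when $d$ first reaches $r_0/2$. The first interval is inside if and only if $d(0)<r_0$, and the last one ends at $T$. Using two different radii makes the partition finite: except for the first and last, on each interval $d$ changes by $r_0/2$, so by uniform continuity its length is bounded below.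

Every outside interval, except possibly the first or last, joins $\{d=r_0\}$ to $\{d=r_0/2\}$. So $\gamma$ has length at least $r_0/2$ there, and by \eqref{eq:far} action at least $c_1r_0/2$. Since $\widetilde L\ge0$, there are at most $2+2E/(c_1r_0)$ outside intervals. As the two types alternate, we obtain
\begin{equation}\label{eq:count}
m\le C_2(E+1),\qquad\text{(total time)}+\text{(total length) of the outside intervals}\le E/c_1 ,
\end{equation}
where the second part is again \eqref{eq:far}.

\emph{Removing the drift.} On an inside interval $[t_{i-1},t_i]$ the curve stays in the closed $r_0$-subtube of one component of $\pi^{-1}(U)$. Let $\nu_i=\lfloor\tilde\varphi(\gamma(t_i))-\tilde\varphi(\gamma(t_{i-1}))\rfloor$ there, and $\nu_i=0$ for outside intervals. Let $\nu=\sum\nu_i$ and $q_i=\zeta^{-(\nu_1+\dots+\nu_i)}\gamma(t_i)$. Since $\zeta$ acts by isometries,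
\[
d(q_{i-1},q_i)=d\big(\gamma(t_{i-1}),\zeta^{-\nu_i}\gamma(t_i)\big).
\]
This is at most $D$ for inside intervals by Lemma~\ref{lem:tube}, and at most the length of $\gamma|_{[t_{i-1},t_i]}$ for outside ones. We have $q_0=\gamma(0)$ and $q_m=\zeta^{-\nu}\gamma(T)=\zeta^{-\nu}\gamma(0)$. Summing and using \eqref{eq:count},
\[
d\big(\gamma(0),\zeta^{-\nu}\gamma(0)\big)\le mD+E/c_1\le C_3(E+1).
\]
By cocompactness there is $g\in G$ with $d(\gamma(0),go)\le R$, where $R$ depends only on the construction. As $\zeta$ is central, $d(o,\zeta^{-\nu}o)=d(go,\zeta^{-\nu}go)\le C_3(E+1)+2R$. Since $|\zeta^{-\nu}|=|\zeta^\nu|$, the \v Svarc--Milnor lemma now gives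
\begin{equation}\label{eq:word}
|\zeta^\nu|\le C_4(E+1),\qquad\text{uniformly in }\gamma(0).
\end{equation}

\emph{The drift is at least $T/2$, unless $E$ is of order $T$.} On inside intervals $d\varphi(\dot\gamma)=d\varphi(V)+d\varphi(u)\ge1-C_1(\sqrt f+|u|)$ by \eqref{eq:near}. Also $\int f\,dt\le E$ and $\int|u|^2\,dt\le2E$, so by Cauchy--Schwarz $\int_0^T(\sqrt f+|u|)\,dt\le3\sqrt{TE}$. With \eqref{eq:count},
\begin{align*}
\nu&\ge\sum_{\text{inside}}\Big(\int_{t_{i-1}}^{t_i}d\varphi(\dot\gamma)\,dt-1\Big)\\
&\ge\Big(T-\frac E{c_1}\Big)-3C_1\sqrt{TE}-m\ \ge\ T-3C_1\sqrt{TE}-C_5(E+1).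
\end{align*}
If $E<\epsilon T$, the right side is at least $(1-3C_1\sqrt\epsilon-C_5\epsilon)T-C_5$. Hence there are $\epsilon,T_0>0$ such that, for $T\ge T_0$, either $E\ge\epsilon T$, or $\nu\ge T/2$. In the second case \eqref{eq:word} gives
$E\ge C_4^{-1}|\zeta^\nu|-1$. In the first case we use $\min_{\nu\ge T/2}|\zeta^\nu|\le|\zeta|(T/2+1)$. So in both cases
\[
E\ge c\min_{\nu\ge T/2}|\zeta^\nu|-C .
\]
For $1\le T\le T_0$ the minimum is at most $|\zeta|(T_0/2+1)$, so after increasing $C$ the right side is $\le0\le E$. Since $c_u(H)=0$, this is the bound of Theorem~\ref{thm:general}.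

Because $\zeta$ has infinite order, its powers are pairwise distinct, and balls in $G$ are finite. So $\min_{\nu\ge T/2}|\zeta^\nu|\to\infty$ and $h_T(p,p)\to\infty$ as $T\to\infty$, for every $p$. By Lemma~\ref{lem:basic}(iv), $h_{\widetilde H}\equiv+\infty$. \qed

\subsection{Proof of Corollary~\ref{cor:nil}}
Let $M=\Gamma\backslash N$ with $N$ a simply connected nilpotent Lie group and $\Gamma$ a discrete cocompact subgroup, and suppose that $M$ is not a torus. Recall that $\exp$ is a diffeomorphism from the Lie algebra onto $N$.

We first check that $\Gamma$ is not abelian. Suppose it is, and let $\gamma=\exp W\in\Gamma$. For $x\in N$ the element $x^{-1}\gamma x$ depends only on $\Gamma x$, because $\Gamma$ is abelian. As $\Gamma\backslash N$ is compact, $\operatorname{Ad}(x^{-1})W$ stays in a compact set. For $x=\exp(tV)$ it equals $e^{-t\operatorname{ad}V}W$, a polynomial in $t$; being bounded, it is constant, so $[V,W]=0$. Here $V$ is arbitrary. Thus $\Gamma$ lies in the subgroup $Z_0=\exp(\mathfrak z)$, where $\mathfrak z$ is the center of the Lie algebra. The quotient $N/Z_0$ is again simply connected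 and nilpotent, hence diffeomorphic to a Euclidean space. It is a continuous image of the compact space $\Gamma\backslash N$, so it is a point. Then $N$ is abelian and $M$ is a torus, a contradiction.

So $G=\pi_1(M)=\Gamma$ is finitely generated, torsion-free and nilpotent of some class $k\ge2$, and $\dim M\ge3$ because simply connected nilpotent Lie groups of dimension $\le2$ are abelian. Let $G_1=G$ and $G_{i+1}=[G,G_i]$. The last nontrivial term $G_k$ is central and is generated by the commutators $[a,b]$ with $a\in G$, $b\in G_{k-1}$. Choose one, $\zeta=[a,b]\ne1$; it has infinite order. Since it is central, $[a^m,b^m]=\zeta^{m^2}$, so $|\zeta^{m^2}|\le2m(|a|+|b|)$. For $m=\lfloor\sqrt n\rfloor$ we have $n-m^2\le2m$, so $|\zeta^n|\le2m(|a|+|b|+|\zeta|)=O(\sqrt n)$. Theorem~\ref{thm:general} applies.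

In dimension $n\ge3$ take the product of the Heisenberg nilmanifold and $\mathbb T^{n-3}$; its fundamental group is not abelian. \qed

\section{Manifolds on which the barrier is finite}\label{sec:finite}

We prove Theorem~\ref{thm:finite}. By Lemma~\ref{lem:basic}(iv) it suffices to find one point $x\in\widetilde M$ with $h_{\widetilde H}(x,x)<\infty$, that is, closed curves through $x$ of arbitrarily long duration and bounded $(\widetilde L+c_u(H))$-action.

\subsection{Three short cases}
\emph{The circle.} Let $M=\mathbb R/\mathbb Z$. For each $x$ the minimum $\min_pH(x,p)=-L(x,0)$ is attained at a unique $p^*(x)$, continuous and periodic. Approximating $p^*$ uniformly by smooth periodic functions and integrating them over $\mathbb R$, we get $c_u(H)\le\max_x(-L(x,0))$. Let $x_0$ be a minimum of $L(\cdot,0)$. The constant curve at $x_0$ gives $c_u(H)\ge-L(x_0,0)=\max_x(-L(x,0))$. Hence $L(x_0,0)+c_u(H)=0$, and constant curves give $h_T(x_0,x_0)\le0$ for all $T$.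

\emph{Finite fundamental group.} Here $\widetilde M$ is closed and $c_u(H)$ is the usual critical value of $\widetilde H$ on $\widetilde M$. By weak KAM theory on closed manifolds \cite{Fathi}, the Aubry set $\{x:h_{\widetilde H}(x,x)=0\}$ is nonempty.

\emph{The Klein bottle.} Both $c_u(H)$ and $h_{\widetilde H}$ depend only on the lift of $H$ to $T^*\mathbb R^2$, which is also the lift of a Tonelli Hamiltonian on the double cover $\mathbb T^2$. So this case follows from that of $\mathbb T^2$, to which the rest of the section is devoted.

\subsection{The torus: reduction to a measure with zero rotation vector}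
Let $M=\mathbb T^2=\mathbb R^2/\mathbb Z^2$ and $k=c_u(H)$. For $p\in\mathbb R^2$ let $\alpha(p)=\inf_{v\in C^\infty(\mathbb T^2)}\max_xH(x,p+d_xv)$ be the critical value of $H(\cdot,p+\cdot)$ on $\mathbb T^2$ (Mather's function).

\begin{lemma}\label{lem:alpha}
$k=\min\alpha$.
\end{lemma}

\begin{proof}
Functions $p\cdot x+v(x)$ with $v$ smooth and periodic are admissible in the definition of $c_u$. So $\alpha\ge k$. In particular $\alpha$ is finite; it is convex because $H$ is convex in $p$, hence continuous.

Conversely, let $0<\varepsilon\le1$ and let $u$ be smooth on $\mathbb R^2$ with $\widetilde H(x,d_xu)\le k+\varepsilon$. By superlinearity $|du|\le R$ with $R$ independent of $\varepsilon$. We make $u$ periodic up to a linear function by averaging over translates: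
\[
v_n(x)=\frac1{(2n+1)^2}\sum_{|j_1|,|j_2|\le n}\big(u(x+j)-u(j)\big).
\]
Since $\widetilde H$ is periodic in $x$ and convex in $p$, $\widetilde H(x,d_xv_n)\le k+\varepsilon$. In $d_{x+e_i}v_n-d_xv_n$ all terms cancel except $2(2n+1)$ of them, so its norm is at most $2R/(2n+1)$. The functions $v_n$ vanish at $0$ and are $R$-Lipschitz, so a subsequence converges locally uniformly to some $v$. For each $i$, $v(x+e_i)-v(x)$ is the limit of functions whose gradients tend uniformly to $0$, so it is a constant $p_i$, with $|p_i|\le R$.

It remains to smooth $v$. Let $\rho_\delta$ be a mollifier supported in the $\delta$-ball and $\omega$ a modulus of continuity in $x$ of $\widetilde H$ on $\{|p|\le R\}$. Since $\widetilde H(x,d_{x-s}v_n)\le\widetilde H(x-s,d_{x-s}v_n)+\omega(\delta)$ for $|s|\le\delta$, Jensen's inequality gives $\widetilde H(x,d_x(v_n*\rho_\delta))\le k+\varepsilon+\omega(\delta)$. As $n\to\infty$ along the subsequence, $d(v_n*\rho_\delta)\to d(v*\rho_\delta)$ locally uniformly. So for small $\delta$ the smooth function $v*\rho_\delta$ satisfies $\widetilde H(x,d_x(v*\rho_\delta))\le k+2\varepsilon$.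 It is the sum of $p_\varepsilon\cdot x$, $p_\varepsilon=(p_1,p_2)$, and a periodic function, so $\alpha(p_\varepsilon)\le k+2\varepsilon$. The $p_\varepsilon$ are bounded; by continuity of $\alpha$, a limit point $p^*$ as $\varepsilon\to0$ satisfies $\alpha(p^*)\le k$.
\end{proof}

Let $\alpha(p^*)=k$. Replacing $L$ by $L-p^*$, and $H(x,p)$ by $H(x,p^*+p)$, does not change $c_u$ and changes $h_T(x,y)$ by $-p^*\cdot(y-x)$, which is independent of $T$. So \emph{from now on we assume that $p^*=0$, that is, $\alpha(0)=\min\alpha=k$}.

We use two facts of Mather \cite{Mather} about probability measures $\mu$ on $T\mathbb T^2$ invariant under the Euler--Lagrange flow, with $\int|v|\,d\mu<\infty$ and rotation vector $\rho(\mu)=\int v\,d\mu(x,v)$. First, the minimum of $\int L\,d\mu$ over such $\mu$ with $\rho(\mu)=h$ is attained and equals $\max_p(p\cdot h-\alpha(p))$; over all such $\mu$ the minimum is $-\alpha(0)$. Second, the graph theorem: if $\mu$ attains the latter minimum, then $\operatorname{supp}\mu$ is compact and is the graph $\{(x,X(x)):x\in A\}$ of a Lipschitz vector field over a compact set $A\subset\mathbb T^2$.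

By the first fact with $h=0$ there is an invariant $\mu$ with
\[
\rho(\mu)=0,\qquad\int L\,d\mu=-\min\alpha=-k=-\alpha(0).
\]
So the graph theorem applies to $\mu$. Extend $X$ to a Lipschitz field on $\mathbb T^2$, with flow $\phi_t$. By uniqueness of integral curves, the Euler--Lagrange orbits in $\operatorname{supp}\mu$ project to the orbits $\phi_t(x)$, $x\in A$. We regard $\mu$ from now on as a $\phi_t$-invariant measure on $\mathbb T^2$ with support $A$, and $\rho(\mu)=\int X\,d\mu=0$.

\begin{lemma}\label{lem:calib}
Fixed points and periodic orbits of $\phi_t$ contained in $A$ have zero $(L+k)$-action over a period (over any time interval, for fixed points).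
\end{lemma}

\begin{proof}
Since $\alpha(0)=k$, there are smooth $w_n$ on $\mathbb T^2$ with $w_n(0)=0$ and $H(x,d_xw_n)\le k+\frac1n$. They are uniformly Lipschitz, so a subsequence converges uniformly to some $w$. By \eqref{eq:fenchel}, $w(\gamma(t))-w(\gamma(0))\le\int_0^t(L+k)\,ds$ for every curve. For $x\in A$ put $a_t(x)=\int_0^t(L+k)(\phi_sx,X(\phi_sx))\,ds-w(\phi_tx)+w(x)\ge0$. It is continuous in $x\in A$, and $\int a_t\,d\mu=t\int(L+k)\,d\mu=0$ by invariance. So $a_t=0$ on $A=\operatorname{supp}\mu$. If $\phi_tx=x$, this says that the action over $[0,t]$ is zero.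
\end{proof}

\subsection{Almost every orbit is fixed or periodic}
It remains to build long closed curves in $\mathbb R^2$ from orbits in $A$. A fixed point, or a periodic orbit that closes up in $\mathbb R^2$, would do. The difficulty is to exclude orbits wandering through $\mathbb T^2$, and here dimension two and $\rho(\mu)=0$ are used. A recurrent nonperiodic orbit produces a simple closed curve $J$ which almost every orbit crosses in one direction only, and which is crossed with positive frequency. If $J$ separates $\mathbb T^2$, no orbit can cross it twice; if it does not, the crossings produce a nonzero average rotation. The count below treats both cases at once.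

\begin{lemma}\label{lem:periodic}
$\mu$-almost every point is fixed or periodic under $\phi_t$.
\end{lemma}

\begin{proof}
Suppose not. By Poincar\'e recurrence there is a point $x\in A$ that is neither fixed nor periodic and is recurrent: $\phi_{s_n}(x)\to x$ for some $s_n\to+\infty$. Let $O(x)$ be its orbit. Then $\mu(O(x))=0$: $O(x)$ is the disjoint union of the sets $\phi_{[n,n+1)}(x)$, $n\in\mathbb Z$, which have equal measure.

\emph{A section.} Let $\Sigma$ be a short closed segment with $x$ in its interior, transverse to $X$ and crossed in one direction, and let $\tau>0$ be small. Let $\ell$ be a linear coordinate near $x$ that vanishes on $\Sigma$ and increases strictly along orbits. If $\Sigma$ and $\tau$ are small enough, orbits starting on $\Sigma$ stay in the domain of $\ell$ for times $|t|\le2\tau$. So an orbit that meets $\Sigma$ twice does so at times more than $2\tau$ apart. Consequently $\Sigma\times[-\tau,\tau]\to\mathbb T^2$, $(y,t)\mapsto\phi_t(y)$, is injective, and it is open on the interior by invariance of domain.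

Let $y_0=x,y_1,y_2,\dots$ be the successive points of the forward orbit of $x$ on $\Sigma$. For large $n$ the point $\phi_{s_n}(x)$ lies in the image of this map, so the orbit meets $\Sigma$ near $x$ at a time within $\tau$ of $s_n$. Hence the sequence is infinite and accumulates at $y_0$; since $x$ is not periodic, the $y_i$ are distinct.

\emph{Claim: for some $j$ the open subsegment $I\subset\Sigma$ between $y_j$ and $y_{j+1}$ contains some $y_i$.} By symmetry we may assume that the $y_i$ accumulate at $y_0$ from the right. If $y_1$ is to the right of $y_0$, then some $y_i$ lies between $y_0$ and $y_1$. If $y_1$ is to the left, let $j+1$ be the first positive index for which $y_{j+1}$ is to the right of $y_0$. Then $j\ge1$ and $y_j$ is to the left, so $y_0\in I$.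

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\fill[gray!25] (-0.55,-0.6) rectangle (0,0.6);
\draw (0,-1.1) -- (0,1.1);
\node[below] at (0,-1.1) {$\Sigma$};
\draw[very thick] (0,-0.6) -- (0,0.6);
\draw[very thick] (0,-0.6) .. controls (1.5,-0.6) and (2.6,-0.4) .. (2.6,0.8)
 .. controls (2.6,2.3) and (-2.4,2.3) .. (-2.4,1.2)
 .. controls (-2.4,0.6) and (-1,0.6) .. (0,0.6);
\fill (0,-0.6) circle (1.6pt);
\fill (0,0.6) circle (1.6pt);
\node[below left] at (0,-0.6) {$y_j$};
\node[above right] at (0,0.6) {$y_{j+1}$};
\draw[->] (-1.3,0.25) -- (1.1,0.25);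
\draw[->] (-1.3,-0.25) -- (1.1,-0.25);
\node at (0.2,0) {$I$};
\node at (-0.3,0) {$W$};
\node at (2.9,0.8) {$J$};
\end{tikzpicture}
\caption{The simple closed curve $J$ (thick) consists of the orbit arc from $y_j$ to its next return $y_{j+1}$ to the section $\Sigma$, and of the segment $I$ closing it up. Orbits other than the one through $y_j$ can meet $J$ only in $I$, and all cross $I$ in the same direction. The shaded set $W$ consists of the points which will meet $I$ within time $\tau$. (Only a part of $\mathbb T^2$ is drawn; $J$ need not bound a disk.)}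
\label{fig:J}
\end{figure}

\emph{The curve $J$.} Let $J$ be the orbit arc from $y_j$ to $y_{j+1}$ followed by the segment back to $y_j$ (Figure~\ref{fig:J}). Since $y_{j+1}$ is the next return after $y_j$, $J$ is a simple closed curve. It is piecewise $C^1$ without cusps, because $\Sigma$ is transverse to $X$. Points outside $O(x)$ have orbits that meet $J$ only in $I$, and they cross $J$ there. As $\mathbb T^2$ is orientable, $J$ has a two-sided collar: a closed neighborhood $B$ homeomorphic to $J\times[-1,1]$, with $J$ corresponding to $J\times\{0\}$ and the boundary of $B$ to $J\times\{\pm1\}$; let $s:B\to[-1,1]$ be the second coordinate. The direction of crossing at a point of $I$, from $\{s<0\}$ to $\{s>0\}$ or the reverse, is locally constant along $I$, hence constant. Replacing $s$ by $-s$ if necessary, we assume that orbits cross $I$ from $\{s<0\}$ to $\{s>0\}$.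

\emph{The set $W$.} Let $W=\phi_{(-\tau,0)}(I)$. The open set $\phi_{(-\tau,\tau)}(I)$ contains a point $y_i\in A=\operatorname{supp}\mu$, so it has positive measure. It is the union of $W$, $I\subset\phi_{\tau/2}(W)$ and $\phi_{(0,\tau)}(I)=\phi_\tau(W)$. Hence $\mu(W)>0$. Also $\mu(I)=0$, since the sets $\phi_t(I)$, $0\le t<\tau$, are pairwise disjoint and have equal measure. So $\mu(J)=0$.

\emph{Counting crossings.} Define $\Phi:\mathbb T^2\to\mathbb R/\mathbb Z$ by $\Phi=\frac{s+1}2$ mod $1$ on $B$ and $\Phi=0$ elsewhere; it is continuous. On $\mathbb T^2\setminus J$ it has the continuous real-valued lift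
\[
\hat\Phi=\frac{s+1}2\ \text{ where }-1\le s<0,\qquad\hat\Phi=\frac{s-1}2\ \text{ where }0<s\le1,\qquad\hat\Phi=0\ \text{ elsewhere},
\]
with values in $(-\frac12,\frac12)$. For $t>\tau$ and $q\in\mathbb T^2$ let $\Delta_q$ be the increment over $[0,t]$ of a continuous real lift of $t'\mapsto\Phi(\phi_{t'}q)$. For $\mu$-almost every $q$ we have $q\notin O(x)$ and $q,\phi_tq\notin J$. For such $q$ let $n_q$ be the number of crossings of $I$ by the orbit of $q$ in $(0,t)$, which is finite. Between crossings the increment of the continuous lift is that of $\hat\Phi$. At each crossing $\hat\Phi$ jumps from $\frac12$ to $-\frac12$, while the continuous lift does not jump. Therefore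
\[
\Delta_q=n_q+\hat\Phi(\phi_tq)-\hat\Phi(q)\ge n_q-1 .
\]
If $\phi_{t'}q\in W$ with $0\le t'\le t-\tau$, then there is a crossing in $(t',t'+\tau)\subset(0,t)$; so these times $t'$ are covered by $n_q$ intervals of length $\tau$. Hence $n_q\ge\frac1\tau\int_0^{t-\tau}\chi_W(\phi_{t'}q)\,dt'$, and, integrating over $\mu$,
\begin{equation}\label{eq:cross}
\int\Delta_q\,d\mu(q)\ \ge\ \frac{t-\tau}\tau\,\mu(W)-1 .
\end{equation}
On the other hand, the map $\Phi$ has a class $a\in H^1(\mathbb T^2;\mathbb Z)=\mathbb Z^2$ (with $a=0$ if $J$ separates), that is, $\Phi(q)=a\cdot q+F(q)$ mod $1$ with $F:\mathbb T^2\to\mathbb R$ continuous. So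
\[
\Delta_q=a\cdot\int_0^tX(\phi_{t'}q)\,dt'+F(\phi_tq)-F(q),\qquad\int\Delta_q\,d\mu(q)=t\,a\cdot\rho(\mu)=0 .
\]
For large $t$ this contradicts \eqref{eq:cross}.
\end{proof}

\subsection{End of the proof for the torus}
Suppose first that $A$ contains a fixed point or a contractible periodic orbit. Its lift to $\mathbb R^2$ is closed. Traversed repeatedly it gives closed curves of arbitrarily long duration and, by Lemma~\ref{lem:calib}, zero $(\widetilde L+k)$-action. So $h_{\widetilde H}(x,x)\le0$ at a point $x$ of it.

Otherwise, by Lemma~\ref{lem:periodic}, $\mu$-almost every point lies on a noncontractible periodic orbit in $A$. Distinct such orbits are disjoint simple closed curves. A noncontractible simple closed curve on $\mathbb T^2$ has a primitive homology class, and disjoint curves have intersection number zero, so their classes are proportional. Hence all these orbits have class $\pm v$ for one primitive $v\in\mathbb Z^2$. Let $\tau_q$ be the minimal period of $q$ and $\epsilon_qv$ its class, $\epsilon_q=\pm1$. The time average of $X$ along the orbit of $q$ is $\epsilon_qv/\tau_q$, so by Birkhoff's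 theorem $0=\rho(\mu)=v\int\epsilon_q\tau_q^{-1}\,d\mu(q)$. Therefore both signs occur.

Let $\gamma_1,\gamma_2$ be periodic orbits in $A$ with classes $v,-v$ and periods $\tau_1,\tau_2$, and let their lifts satisfy $\tilde\gamma_1(t+\tau_1)=\tilde\gamma_1(t)+v$ and $\tilde\gamma_2(t+\tau_2)=\tilde\gamma_2(t)-v$. Put $x=\tilde\gamma_1(0)$ and $y=\tilde\gamma_2(0)$. For each $n\ge1$ go from $x$ to $x+nv$ along $\tilde\gamma_1$; then to $y+nv$ in time $1$; then to $y$ along $\tilde\gamma_2+nv$; then to $x$ in time $1$. By Lemma~\ref{lem:calib} the first and third pieces have zero $(\widetilde L+k)$-action. By periodicity $h_1(x+nv,y+nv)=h_1(x,y)$. So the other two pieces can be chosen with total action at most $h_1(x,y)+h_1(y,x)+1$. This is independent of $n$, while the duration $n(\tau_1+\tau_2)+2$ tends to infinity. Hence $h_{\widetilde H}(x,x)<\infty$, and Theorem~\ref{thm:finite} is proved. \qed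

\begin{thebibliography}{9}
\bibitem{Fathi} A. Fathi, \emph{Weak KAM Theorem in Lagrangian Dynamics}.
\bibitem{Mather} J. Mather, Math. Z. \textbf{207} (1991).
\bibitem{PS} G. P. Paternain and A. Sorrentino, \emph{Symplectic and contact properties of the Ma\~n\'e critical value of the universal cover}, arXiv:1309.1001 (2013).
\end{thebibliography}

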